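# Smooth approximation of continuous plurisubharmonic functions on hypercomplex manifolds

## 1. Hypercomplex structures and real $(2,0)$-forms

All manifolds are Hausdorff and second countable.

**Definition 1 (hypercomplex manifold).** A hypercomplex manifold is a smooth manifold $X$ with a triple of complex structures $I,J,K$, acting on the right on $TX$, such that $IJ=-JI=K$. Its real dimension is $m=4n$.

Acting on the right means $Y(IJ)=(YI)J$, so that for instance $YJI=-YK$. We write $R_0=1$, $R_1=I$, $R_2=J$, $R_3=K$.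

Example. $\mathbb H^n$ is hypercomplex, with $I,J,K$ the right multiplications by $i,j,k$. These commute with $q\mapsto 2q$, so the compact quotient of $\mathbb H^n\setminus\{0\}$ by the group generated by $q\mapsto 2q$ is hypercomplex too.

**Definition 2 (the operators $\partial$ and $\partial_J$).** Let $\Lambda^{p,q}_I(X)$ be the $(p,q)$-forms of the complex manifold $(X,I)$ and $\partial,\bar\partial$ its usual operators. Let $J$ act on forms by $(J\alpha)(X_1,X_2,\dots)=\alpha(X_1J,X_2J,\dots)$. Then $J$ maps $\Lambda^{p,q}_I$ to $\Lambda_I^{q,p}$. Put $\partial_J=J^{-1}\circ\bar\partial\circ J$. It maps $\Lambda^{p,q}_I$ to $\Lambda^{p+1,q}_I$, and $\partial\partial_J=-\partial_J\partial$.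

On functions $J$ is trivial, so $\partial_Jf(Z)=\bar\partial f(ZJ^{-1})$. We use $\alpha\wedge\beta(X,Y)=\alpha(X)\beta(Y)-\alpha(Y)\beta(X)$. Another normalization of the wedge multiplies everything below by a positive constant. The opposite convention for $J$ on 1-forms replaces $\partial\partial_Jf$ by $-\partial\partial_Jf$. The two classes of functions defined in Section 2 are then replaced by their negatives, and the question posed there becomes an equivalent one.

Example. Write $q=x_0+x_1i+x_2j+x_3k\in\mathbb H$. Then $qi=-x_1+x_0i+x_3j-x_2k$, so $z_1=x_0+\sqrt{-1}\,x_1$ and $z_2=x_2-\sqrt{-1}\,x_3$ satisfy $dz_l(YI)=\sqrt{-1}\,dz_l(Y)$: they are holomorphic coordinates for $I$. Also $qj=-x_2-x_3i+x_0j+x_1k$, which gives $J\,dz_1=-d\bar z_2$ and $J\,dz_2=d\bar z_1$, and by conjugation $J\,d\bar z_1=-dz_2$, $J\,d\bar z_2=dz_1$. Since $J^{-1}=-J$ on 1-forms, $\partial_Jf=f_{\bar 1}\,dz_2-f_{\bar 2}\,dz_1$, and therefore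
$$\partial\partial_Jf=(f_{1\bar1}+f_{2\bar2})\,dz_1\wedge dz_2=\tfrac14\,\Delta f\;dz_1\wedge dz_2 .\tag{1.1}$$

**Definition 3 (real and non-negative forms).** A form $\omega\in\Lambda^{2k,0}_I(X)$ is real if $\overline{J\omega}=\omega$. The real $(2,0)$-forms are denoted $\Lambda^{2,0}_{I,\mathbb R}(X)$. Such an $\omega$ is non-negative if $\omega(Y,YJ)\ge0$ for every real vector field $Y$ (equivalently, $\omega(Z,\bar ZJ)\ge 0$ for every $(1,0)$-field $Z$). A generalized section $\omega$ is non-negative if for every smooth real $Y$ the distribution $\omega(Y,YJ)$ is non-negative.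

The number $\omega(Y,YJ)$ is indeed real:
$$\omega(Y,YJ)=\overline{(J\omega)(Y,YJ)}=\overline{\omega(YJ,YJ^2)}=\overline{-\omega(YJ,Y)}=\overline{\omega(Y,YJ)}.$$
For a smooth real function $f$ the form $\partial\partial_Jf$ is real.

Example. On $\mathbb H$ the form $\omega=dz_1\wedge dz_2$ is real, since $J\omega=(-d\bar z_2)\wedge d\bar z_1=d\bar z_1\wedge d\bar z_2$. It is non-negative: $dz_2(YJ)=\overline{dz_1(Y)}$ and $dz_1(YJ)=-\overline{dz_2(Y)}$, so $\omega(Y,YJ)=|dz_1(Y)|^2+|dz_2(Y)|^2=|Y|^2$. Together with (1.1), $4\,\partial\partial_Jf(Y,YJ)=|Y|^2\Delta f$ on $\mathbb H$.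

## 2. Two classes of continuous plurisubharmonic functions

**Definition 4 (the class $P'$).** A continuous $h\colon X\to\mathbb R$ is quaternionic plurisubharmonic, "psh" from now on, if $\partial\partial_Jh$, computed in the sense of distributions, is non-negative. $P'(X)$ is the class of continuous psh functions.

Example. On $\mathbb H$, $P'$ consists of the continuous functions with $\Delta h\ge0$ in the sense of distributions. For instance $h=|x_0|$ is in $P'(\mathbb H)$, since $\Delta h$ is twice the surface measure of $\{x_0=0\}$.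

**Definition 5 (the class $P''$).** $P''(X)$ is the class of those $h\in P'(X)$ such that every $x\in X$ has a neighborhood $U$ and a sequence $h_N\in P'(U)\cap C^2(U)$ converging to $h$ uniformly on compact subsets of $U$.

Example. $|x_0|\in P''(\mathbb H)$: take $h_N=\sqrt{x_0^2+N^{-2}}$, which is convex in $x_0$ and satisfies $0\le h_N-|x_0|\le 1/N$.

**Definition 6 (strictly psh).** A $C^2$ function $f$ is strictly psh if $\partial\partial_Jf(Y,YJ)>0$ for all real tangent vectors $Y\neq0$. A continuous $h$ is strictly psh if every point has a neighborhood $U$ and a $C^2$ strictly psh $\psi$ on $U$ with $h-\psi\in P'(U)$.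

For $h\in C^2$ the two notions agree. If $h$ is strictly psh in the first sense, take $\psi=h/2$. Conversely, a $C^2$ function in $P'$ satisfies the inequality pointwise, so $\partial\partial_Jh(Y,YJ)\ge\partial\partial_J\psi(Y,YJ)>0$. Example: $|x|^2+|x_0|$ is strictly psh on $\mathbb H$, with $\psi=|x|^2$.

By definition $P''(X)\subset P'(X)$. Can every continuous psh function be approximated locally, in the $C^0$ topology, by $C^2$ psh functions? In other words, is $P'(X)=P''(X)$ for every hypercomplex manifold $X$? It is known that the answer is yes when $X$ is an open subset of $\mathbb H^n$. The general statement is a conjecture, whose source is Semyon Alesker, Misha Verbitsky, "Plurisubharmonic functions on hypercomplex manifolds and HKT-geometry", arXiv:math/0510140 (2005). We prove that it is true. These are the results.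

**Theorem 1 (the conjecture).** Every $x_0\in X$ has a neighborhood $U$, depending only on $X$ and $x_0$ and contained in any prescribed neighborhood of $x_0$, such that for each $h\in P'(X)$ there are $C^\infty$ strictly psh functions $h_N$ on $U$ converging to $h$ uniformly on $U$. One can take $h_N$ decreasing in $N$. In particular $P'(X)=P''(X)$.

**Theorem 2.** For continuous $h\colon X\to\mathbb R$ the following are equivalent:

- (i) $h\in P'(X)$;
- (ii) $h$ is psh in the viscosity sense: if $\varphi$ is $C^2$ near $x_0$ and $h-\varphi$ has a local maximum at $x_0$, then $\partial\partial_J\varphi(Y,YJ)\ge0$ for all $Y\in T_{x_0}X$;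
- (iii) $h$ is locally a uniform limit of $C^\infty$ strictly psh functions.

**Theorem 3 (global, Richberg type).** Let $h$ be continuous and strictly psh on $X$, and let $\lambda\colon X\to(0,\infty)$ be continuous. Then there is a $C^\infty$ strictly psh $\tilde h$ on $X$ with $h\le\tilde h\le h+\lambda$.

**Theorem 4.** The following are equivalent:

- (a) $X$ carries a continuous strictly psh function;
- (b) every $h\in P'(X)$ is the limit, uniformly on compacts, of a decreasing sequence of $C^\infty$ strictly psh functions defined on all of $X$.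

To get used to condition (ii), test it on $\mathbb H$. For $h=-|x_0|$ the function $\varphi=-x_0^2$ touches from above at the origin ($h-\varphi=-|x_0|+x_0^2$ has a local maximum there) and $\Delta\varphi=-2<0$, so $h$ is not psh. For $h=|x_0|$ no $C^2$ function touches from above at a point of the kink $\{x_0=0\}$, so nothing is required there.

## 3. Flat space: subharmonicity on quaternionic lines and plain mollification

On $\mathbb H^n$ let $v\in\mathbb H^n$ be a constant vector field. We claim
$$4\,\partial\partial_Jf(v,vJ)=\sum_{a=0}^3D^2f(vR_a,vR_a).\tag{3.1}$$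
Both sides are constant-coefficient operators without zeroth order term. The left side has no first order term: for a linear function $f$ the form $\partial_Jf=J^{-1}\bar\partial f$ has constant coefficients, hence $\partial\partial_Jf=0$. The second order part is computed in Section 4 on any $X$. The right side of (3.1) is the Laplacian of $s\mapsto f(x+vs)$, $s\in\mathbb H$, so a $C^2$ function is psh exactly when it is subharmonic on every right quaternionic line. For $n=1$ we recover the formula of Section 1, and $f=|x|^2$ gives $8|v|^2$, so $|x|^2$ is strictly psh.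

Now let $X\subset\mathbb H^n$ be open and $h\in P'(X)$. Let $U$ be a ball with $\overline U\subset X$ and $\rho_\delta\ge0$ a standard mollifier. Write $L_v$ for the operator (3.1). It has constant coefficients, so on $U$, for small $\delta$,
$$L_v(h*\rho_\delta)=(L_vh)*\rho_\delta\ge0 ,$$
and $h*\rho_\delta\to h$ uniformly on $U$. Hence $P'(X)=P''(X)$. The whole proof is that $L_v$ commutes with translations. A hypercomplex structure does not come with charts in which this holds.

## 4. The operator in a chart, frames, and good balls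

**Step 1. The second order part.** The purpose is to see what remains of (3.1) on a general $X$. Fix a chart and a real vector field $Y$. The operator $f\mapsto4\,\partial\partial_Jf(Y,YJ)$ is linear of order at most two, with smooth coefficients, which are real by Section 1 and at each point are quadratic in $Y$. It kills constants, so it is $P^{ij}\partial_{ij}f+P^i\partial_if$ with $P^{ij}$ symmetric. To find $P^{ij}$ at $x$, let $u$ be the affine function of the coordinates with $u(x)=0$, $du=\xi$, and $f=u^2/2$, so $Df(x)=0$ and $D^2f(x)=\xi\otimes\xi$. Since $\partial_Jf=u\,\partial_Ju$,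
$$\partial\partial_Jf=\partial u\wedge\partial_Ju+u\,\partial\partial_Ju=\partial u\wedge\partial_Ju\quad\text{at }x .$$
From $\partial_Ju(Z)=\bar\partial u(ZJ^{-1})$ we get $\partial_Ju(YJ)=\bar\partial u(Y)$ and $\partial_Ju(Y)=-\bar\partial u(YJ)$. As $u$ is real, $\bar\partial u(Y)=\overline{\partial u(Y)}$, hence
$$\partial\partial_Jf(Y,YJ)=\partial u(Y)\,\bar\partial u(Y)+\partial u(YJ)\,\bar\partial u(YJ)=|\partial u(Y)|^2+|\partial u(YJ)|^2 .$$
Now $\partial u(Y)=\frac12(\xi(Y)-\sqrt{-1}\,\xi(YI))$, so $|\partial u(Y)|^2=\frac14(\xi(Y)^2+\xi(YI)^2)$, and $YJI=-YK$. The result is $\frac14\sum_a\xi(YR_a)^2$. Thus $P^{ij}\xi_i\xi_j=\sum_a\xi(YR_a)^2$ for all $\xi$, which determines $P^{ij}$, and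
$$4\,\partial\partial_Jf(Y,YJ)=\sum_{a=0}^3D^2f(YR_a,YR_a)+Df\cdot\Gamma_x(Y,Y),\tag{4.1}$$
with $\Gamma_x$ bilinear, $\mathbb R^m$-valued and smooth in $x$.

**Step 2. Frames.** The purpose is to use the same vectors $v\in\mathbb H^n$ at all points. Choose an $\mathbb H$-basis of $T_{x_0}X$ and extend it to smooth vector fields $Y_1,\dots,Y_n$. Near $x_0$ the map
$$E(x)\colon\mathbb H^n\to\mathbb R^m,\qquad E(x)q=\sum_kY_k(x)q_k,$$
is an isomorphism, smooth in $x$, and $E(x)(qR_a)=(E(x)q)R_a(x)$. Put
$$e_a(x,v)=E(x)(vR_a),\quad\sigma_v(x)=(e_0,\dots,e_3)(x,v),\quad\beta_x(v)=\Gamma_x(E(x)v,E(x)v),$$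
$$F_x(p,A;v)=\sum_aA\big(e_a(x,v),e_a(x,v)\big)+p\cdot\beta_x(v),\qquad(L_vf)(x)=F_x(Df(x),D^2f(x);v).$$
Then $L_vf=4\,\partial\partial_Jf(Y,YJ)$ for $Y=E(\cdot)v$. Every tangent vector at $x$ is some $E(x)v$, and $L_v$ is homogeneous of degree 2 in $v$. So a $C^2$ function $f$ satisfies $\partial\partial_Jf(Y,YJ)\ge0$ for all $Y$ if and only if $L_vf\ge0$ for all $|v|=1$, and it is strictly psh if and only if $L_vf>0$ for all $|v|=1$.

Example. On $\mathbb H$ use the chart $y$ with $x_0=y_0+y_1^2$, $x_l=y_l$ for $l\ge1$. Then $\partial_{x_0}=\partial_{y_0}$ and $\partial_{x_1}=\partial_{y_1}-2y_1\partial_{y_0}$. With $Y_1=\partial_{x_0}$ and $v=1$ the vectors $e_a$ are $\partial_{y_0}$, $\partial_{y_1}-2y_1\partial_{y_0}$, $\partial_{y_2}$, $\partial_{y_3}$, and $L_v=|v|^2L$ with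
$$L=\Delta_x=\Delta_y-4y_1\partial_{y_0}\partial_{y_1}+4y_1^2\partial_{y_0}^2-2\partial_{y_0}.\tag{4.2}$$
So here $\beta(v)=-2|v|^2\partial_{y_0}$.

**Step 3. Distributions.** The purpose is to read Definition 4 in the chart. Contractions with smooth fields and differential operators with smooth coefficients act continuously on distributions, so $L_vh=4\,\partial\partial_Jh(Y,YJ)$, $Y=E(\cdot)v$, also holds for distributions $h$. Let $h\in P'$, let $\phi\ge0$ be a test function in the chart, and let $\chi$ be a cutoff in the chart with $\chi=1$ on $\operatorname{supp}\phi$. The field $\chi Y$ is global and $\partial\partial_Jh(\chi Y,\chi YJ)=\chi^2\,\partial\partial_Jh(Y,YJ)$, so $\langle L_vh,\phi\rangle\ge0$. Thus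
$$h\in P'\ \Longrightarrow\ L_vh\ge0\ \text{ in }\mathcal D'\text{ for each constant }v.\tag{4.3}$$
The choice of a smooth positive density does not affect signs. Non-negativity of a distribution is local: write a test function as $\phi=\sum\chi_i\phi$ with a partition of unity. So membership in $P'$ can be checked near each point. A $C^2$ function is in $P'$ if and only if the inequality holds pointwise, because a continuous function is non-negative as a distribution exactly when it is non-negative.

**Step 4. Good balls.** The purpose is to fix neighborhoods and constants that do not depend on $h$. Take coordinates centered at $x_0$ and write $B_r=B(0,r)$. At the origin $D|x|^2=0$, so $L_v|x|^2=2|\sigma_v(0)|^2>0$ for $|v|=1$. By continuity and compactness, for all small $R$ everything above is defined and smooth near $\overline B_{3R}$ and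
$$L_v|x|^2\ge c_0>0\quad\text{on }\overline B_{3R},\ |v|=1.\tag{4.4}$$
Call such a $B_R$ a good ball. Good balls exist at every point and are arbitrarily small. Below, $C$ denotes constants depending only on the good ball. For $x,y\in\overline B_{3R}$ put $T_{x,y}=E(x)E(y)^{-1}$. Then
$$T_{x,y}\,e_a(y,v)=e_a(x,v),\qquad|T_{x,y}-1|=|(E(x)-E(y))E(y)^{-1}|\le C|x-y|,\tag{4.5}$$
and for $|v|=1$ the functions $\sigma_v$ and $\beta(v)$ are bounded by $C$ and $C$-Lipschitz on $\overline B_{3R}$.

## 5. A chart in which mollification destroys plurisubharmonicity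

The sensible first attempt is to mollify in a chart and add a small multiple $t|x|^2$ of the strictly psh function in (4.4), with $t\to0$. This needs $L_v(h*\rho_\delta)\ge-o(1)$. Let us try it in the chart of the last example. On $\mathbb H$ let $w=x_0+\sqrt{-1}\,x_1$ and
$$h=\operatorname{Re}\sqrt w=\sqrt{\tfrac12(|w|+x_0)},$$
with the branch of non-negative real part. This is continuous. Near any $w\ne0$ it is the maximum of the two harmonic functions $\operatorname{Re}(\pm\sqrt w)$, and at $w=0$ it has the value $0\le h$. So $h$ satisfies the sub-mean value inequality on small circles in the $(x_0,x_1)$-planes, hence $\Delta h\ge0$ in $\mathcal D'$ and $h\in P'(\mathbb H)$.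

Let $H(y)=h(y_0+y_1^2,y_1)$ be $h$ in the chart, let $g_\delta=H*\rho_\delta$ be mollified in the coordinates $y$, with $\rho_\delta(z)=\delta^{-4}\rho(z/\delta)$ supported in $B_\delta$, and evaluate $Lg_\delta$ at the point $y=(2\delta,0,0,0)$, $0<\delta\le1$. For $z\in B(y,\delta)$ we have $|\arg(z_0+\sqrt{-1}z_1)|\le\pi/6$. So $w=z_0+z_1^2+\sqrt{-1}z_1$, which has larger real part, has argument $\theta$ with $|\theta|\le\pi/6$. Hence $H$ is smooth there and $LH=0$. At $y$, where $y_1=0$, (4.2) reads $L=\Delta_y-2\partial_{y_0}$, so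
$$Lg_\delta(y)=\int(\Delta H-2H_0)(z)\,\rho_\delta(y-z)\,dz=\int\big(4z_1H_{01}-4z_1^2H_{00}\big)(z)\,\rho_\delta(y-z)\,dz,$$
where the second equality is $LH(z)=0$. Since $H_{00}=h_{00}$ and $H_{01}=h_{01}+2z_1h_{00}$ (the derivatives of $h$ taken at the image point), the integrand in brackets is $4z_1h_{01}+4z_1^2h_{00}$. With $h_{00}=-\frac14\operatorname{Re}w^{-3/2}$ and $h_{01}=\frac14\operatorname{Im}w^{-3/2}$ it equals
$$-|w|^{-3/2}\Big(z_1\sin\tfrac{3\theta}2+z_1^2\cos\tfrac{3\theta}2\Big)\le-|w|^{-3/2}\,\frac{z_1^2}{|w|}\le-(4\delta)^{-5/2}z_1^2 .$$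
Here we used that $\theta$ and $z_1$ have the same sign, that $\frac32|\theta|\le\frac\pi4$, so $\cos\frac{3\theta}{2}\ge0$ and $\sin\frac32|\theta|\ge\sin|\theta|=|z_1|/|w|$, and that $|w|\le3\delta+\delta^2\le4\delta$. With $c_1=\int z_1^2\rho\,dz>0$,
$$Lg_\delta(2\delta,0,0,0)\le-\tfrac{c_1}{32}\,\delta^{-1/2}\to-\infty .$$
No bounded multiple of a fixed smooth function repairs this.

The failure can be located. If $D^2h$ is a function, mollifying at $x$ means averaging $\sum_aD^2h(z)(e_a(x,v),e_a(x,v))$ over $z$ near $x$, while positivity is known for $\sum_aD^2h(z)(e_a(z,v),e_a(z,v))$. The difference contains the cross terms $2\sum_aD^2h(z)(e_a(z,v),\,e_a(x,v)-e_a(z,v))$. In the example $D^2h$ is of size $\delta^{-3/2}$ with both signs, and these signs cancel in $L_vh$; positivity of $L_vh$ says nothing about the cross terms. If instead $D^2h\ge-\varepsilon^{-1}$, then $D^2h+\varepsilon^{-1}$ is a non-negative form, and the Cauchy–Schwarz inequality for that form bounds the cross terms by the quantity whose sign we know.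

So before mollifying we make $h$ semiconvex, by a sup-convolution. That operation respects inequalities tested from above by $C^2$ functions, that is, condition (ii) of Theorem 2, so we must first get from distributions to (ii). And it compares $h$ at two different points $x$ and $y$, where the vectors $e_a$ differ; the maps $T_{x,y}$ of (4.5) take care of that.

## 6. From distributions to test functions from above

If $h$ were $C^2$ and $h-\varphi$ had a local maximum at $x_0$, then $D\varphi=Dh$ and $D^2\varphi\ge D^2h$ there, so $F_{x_0}(D\varphi,D^2\varphi;v)\ge L_vh(x_0)\ge0$. For continuous $h$ this must be replaced by an integral argument.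

**Proposition A.** Let $\Omega$ be a chart domain on which the frame $E$ is defined, let $h\in P'(\Omega)$, let $\varphi$ be $C^2$ near $x_0\in\Omega$, and let $h-\varphi$ have a local maximum at $x_0$. Then $F_{x_0}(D\varphi(x_0),D^2\varphi(x_0);v)\ge0$ for all $v$.

Proof. Suppose it is negative for some $v_1$; then $v_1\ne0$. The plan is to build a test function $\Psi\ge0$ for which $L^*\Psi$ is essentially minus a unit mass near $x_0$ plus a unit mass far from $x_0$. A function $w$ with $Lw\ge0$ cannot then be much larger at $x_0$ than it is far away.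

**Step 1. Make the maximum strict and the operator elliptic.** Elliptic theory needs ellipticity, and the contradiction needs a gap. Add a constant to $\varphi$ so that $h(x_0)=\varphi(x_0)$. Let $q$ be the second order Taylor polynomial of $\varphi$ at $x_0$ plus $\eta|x-x_0|^2$, with $\eta>0$ so small that $L_{v_1}q(x_0)<0$. Near $x_0$ we have $h\le\varphi\le q-\frac\eta2|x-x_0|^2$. So $w=h-q$ satisfies
$$w(x_0)=0,\qquad w\le-\tfrac\eta2|x-x_0|^2\ \text{ near }x_0.$$
Complete $v_1$ to an $\mathbb H$-basis $v_1,\dots,v_n$ of $\mathbb H^n$ and set $L=L_{v_1}+\delta\sum_{k\ge2}L_{v_k}$, with $\delta>0$ so small that $Lq(x_0)<0$. The vectors $e_a(x,v_k)$ form a basis of $\mathbb R^m$, so $L=a^{ij}\partial_{ij}+b^i\partial_i$ is elliptic with smooth coefficients. Its formal transpose is $L^*=a^{ij}\partial_{ij}+b_*^i\partial_i+c_*$, where $b^i_*=2\partial_ja^{ij}-b^i$ and $c_*=\partial_{ij}a^{ij}-\partial_ib^i$.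

**Step 2. Choose a ball on which $L^*$ obeys a maximum principle.** The coefficient $c_*$ may be positive; a substitution $\psi=g\zeta$ cures this. Let $g=1-\Lambda|x-x_0|^2$ and $B=B(x_0,r)$. If $\Lambda r^2\le1$, then $0\le g\le1$ on $\overline B$ and
$$L^*g=-2\Lambda\operatorname{tr}a-2\Lambda\,b_*\cdot(x-x_0)+c_*g\le C'-\Lambda(2\operatorname{tr}a-C'r),$$
where $C'$ depends only on bounds for the coefficients near $x_0$. Choose $r_0$ with $2\operatorname{tr}a-C'r_0\ge t_0>0$ on $\overline B(x_0,r_0)$, then $\Lambda=C'/t_0$, then $r\le r_0$ so small that $\Lambda r^2\le\frac12$, $L$ is uniformly elliptic on $\overline B$, $Lq<0$ on $\overline B$, and the bound for $w$ holds on $\overline B$. Then: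

- $\frac12\le g\le1$ and $L^*g\le0$ on $\overline B$;
- $Lw=Lh-Lq\ge0$ in $\mathcal D'(B)$, by (4.3);
- $w\le0$ on $\overline B$, and $w\le-\kappa$ with $\kappa=\eta r^2/8$ where $r/2\le|x-x_0|\le r$.

**Step 3. A positive solution of $L^*\psi=-f$.** This is a smoothed Green function of $L^*$. Expanding,
$$\tilde L\zeta:=L^*(g\zeta)=g\,a^{ij}\zeta_{ij}+(2a^{ij}g_j+g\,b_*^i)\zeta_i+(L^*g)\zeta ,$$
which is uniformly elliptic with smooth coefficients and zeroth order coefficient $L^*g\le0$. Pick $0<\rho<r/2$ with $|w|\le\kappa/4$ on $B(x_0,\rho)$, possible since $w(x_0)=0$, and $0\le f\in C_c^\infty(B(x_0,\rho))$ with $\int f=1$. By Gilbarg–Trudinger, *Elliptic PDE of Second Order*, Thm 6.14, there is $\zeta\in C^{2,\alpha}(\overline B)$ with $\tilde L\zeta=-f$ and $\zeta=0$ on $\partial B$. As $\tilde L\zeta\le0$, the weak maximum principle (ibid., Cor. 3.2) gives $\zeta\ge0$. If $\zeta$ vanished somewhere in $B$, the strong maximum principle (ibid., Thm 3.5) would make it constant, hence $0$, contradicting $f\not\equiv0$. So $\zeta>0$ in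 $B$, and $\psi=g\zeta\in C^2(\overline B)$ satisfies $L^*\psi=-f$, $\psi>0$ in $B$, $\psi=0$ on $\partial B$.

**Step 4. Cut off near the boundary without losing the sign.** We need compact support. Let $\gamma\in C^\infty(\mathbb R)$ be convex with $\gamma=0$ for $t\le1$ and $\gamma'=1$ for $t\ge2$; put $\gamma_s(t)=s\gamma(t/s)$. The function $t\gamma'-\gamma$ vanishes at $0$, has derivative $t\gamma''\ge0$ for $t\ge0$, and equals $2-\gamma(2)\le2$ for $t\ge2$. Hence
$$0\le t\gamma_s'(t)-\gamma_s(t)\le2s\qquad(t\ge0).$$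
The function $\Psi=\gamma_s(\psi)\ge0$ vanishes where $\psi\le s$, so $\Psi\in C_c^2(B)$. Since $a^{ij}\psi_{ij}+b_*^i\psi_i=-f-c_*\psi$,
$$L^*\Psi=-\gamma_s'(\psi)f+G_s+c_*\big(\gamma_s(\psi)-\psi\gamma_s'(\psi)\big),\qquad G_s=\gamma_s''(\psi)\,a^{ij}\psi_i\psi_j\ge0.$$
Take $2s<\min_{\overline B(x_0,r/2)}\psi$. Then on $\overline B(x_0,r/2)$ we have $\gamma_s'(\psi)=1$ and $\gamma_s''(\psi)=0$. So $\gamma'_s(\psi)f=f$, and $G_s$ lives where $|x-x_0|\ge r/2$. Because $L1=0$, $\int_BL^*\Psi=\int\Psi\,L1=0$, that is,
$$\int G_s=1-\int c_*\big(\gamma_s(\psi)-\psi\gamma_s'(\psi)\big)\ge1-C''s,\qquad C''=2|B|\sup_B|c_*|.$$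

**Step 5. Contradiction.** First, $\int wL^*\Psi\ge0$: the mollifications $\Psi*\rho_t\ge0$ are smooth test functions supported in a fixed compact subset of $B$, they converge to $\Psi$ in $C^2$, $w$ is continuous, and $\int wL^*(\Psi*\rho_t)=\langle Lw,\Psi*\rho_t\rangle\ge0$. On the other hand $-\int wf\le\frac\kappa4$ and $\int wG_s\le-\kappa\int G_s$, so
$$\int wL^*\Psi\le\tfrac\kappa4-\kappa(1-C''s)+C''s\sup_B|w|,$$
which tends to $-\frac34\kappa<0$ as $s\to0$. $\square$

## 7. Sup-convolution through quaternionic frames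

Let $B_R$ be a good ball, and let $h$ be continuous on a neighborhood of $\overline B_{3R}$ and viscosity psh there. Let $M=1+\max_{\overline B_{3R}}|h|$, let $\omega$ be the nondecreasing modulus of continuity of $h$ on $\overline B_{3R}$, let $\varepsilon>0$ with $2\sqrt{M\varepsilon}<R$, and put
$$h^\varepsilon(x)=\max_{y\in\overline B_{3R}}\Big(h(y)-\frac{|x-y|^2}{2\varepsilon}\Big),\qquad x\in\mathbb R^m .$$

Example, on the line and with the maximum over all $y\in\mathbb R$: for $h=|x|$ the maximum is at distance $\varepsilon$ from $x$, away from the origin, and $h^\varepsilon=|x|+\varepsilon/2$. For $h=-|x|$ one gets $h^\varepsilon=-x^2/2\varepsilon$ if $|x|\le\varepsilon$ (maximizer $y=0$) and $-|x|+\varepsilon/2$ otherwise. Convex kinks stay, and concave kinks become parabolas of second derivative $-1/\varepsilon$.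

In general $h^\varepsilon+|x|^2/2\varepsilon$ is the maximum of the affine functions $h(y)-|y|^2/2\varepsilon+x\cdot y/\varepsilon$ of $x$, so it is convex and finite. Let $x\in B_{2R}$ and let $y$ be a maximizer. Comparing with the competitor $x$ itself gives $\frac{|x-y|^2}{2\varepsilon}\le h(y)-h(x)\le2M$. So $|x-y|\le2\sqrt{M\varepsilon}<R$, $y\in B_{3R}$, and then
$$\frac{|x-y|^2}{2\varepsilon}\le\omega_\varepsilon:=\omega(2\sqrt{M\varepsilon})\to0,\qquad h\le h^\varepsilon\le h+\omega_\varepsilon\ \text{ on }B_{2R}.\tag{7.1}$$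

**Proposition B.** There are $\tau_\varepsilon\ge0$, $\tau_\varepsilon\to0$ as $\varepsilon\to0$, such that at every $x\in B_{2R}$ where $h^\varepsilon$ has a second order Taylor expansion, with gradient $p$ and Hessian $A$, we have $F_x(p,A;v)\ge-\tau_\varepsilon$ for all $|v|=1$.

Proof. **Step 1. Produce test functions for $h$ at the maximizer.** Let $y$ be a maximizer for $x$. The function $x'\mapsto h^\varepsilon(x')-h(y)+|x'-y|^2/2\varepsilon$ is non-negative and vanishes at $x$, so its gradient there is zero: $p=(y-x)/\varepsilon$. For $\eta>0$ put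
$$\varphi(x')=h^\varepsilon(x)+p\cdot(x'-x)+\tfrac12A(x'-x,x'-x)+\eta|x'-x|^2 ,$$
so $h^\varepsilon\le\varphi$ near $x$. For $(x',y')$ near $(x,y)$ we have $y'\in B_{3R}$ and
$$h(y')\le h^\varepsilon(x')+\frac{|x'-y'|^2}{2\varepsilon}\le\varphi(x')+\frac{|x'-y'|^2}{2\varepsilon},\qquad\text{with equality at }(x,y).\tag{7.2}$$

**Step 2. Choose how $x'$ depends on $y'$.** The classical choice $x'=x+(y'-y)$ keeps $x'-y'$ constant and yields $F_y(p,A;v)\ge0$ after $\eta\to0$. This is evaluated at the wrong point: passing to $F_x(p,A;v)$ changes it by terms of size $|A||x-y|$, and $A$ has no upper bound. Take instead $x'=x+T(y'-y)$ with $T=T_{x,y}$, which carries the frame at $y$ to the frame at $x$. The price is that $x'-y'=x-y+(T-1)(y'-y)$ is no longer constant. By (7.2) the quadratic polynomial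
$$\Phi(y')=\varphi(x+T(y'-y))+\tfrac1{2\varepsilon}\big|x-y+(T-1)(y'-y)\big|^2$$
satisfies $h\le\Phi$ near $y$ and $h(y)=\Phi(y)$. Its derivatives at $y$ are
$$D\Phi(y)=T^tp+\tfrac1\varepsilon(T-1)^t(x-y)=T^tp-(T-1)^tp=p,$$
$$D^2\Phi(y)=T^t(A+2\eta)T+\tfrac1\varepsilon(T-1)^t(T-1).$$

**Step 3. Use the viscosity inequality at $y$ and estimate.** Since $y\in B_{3R}$, we have $F_y(D\Phi(y),D^2\Phi(y);v)\ge0$. With $Te_a(y,v)=e_a(x,v)$ this reads
$$0\le F_x(p,A;v)+2\eta|\sigma_v(x)|^2+\tfrac1\varepsilon\sum_a|(T-1)e_a(y,v)|^2+p\cdot\big(\beta_y(v)-\beta_x(v)\big).$$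
The Hessian $A$ now enters only through $F_x(p,A;v)$. By (4.5) the third term is at most $C|x-y|^2/\varepsilon$, and so is the last, because $|p|=|x-y|/\varepsilon$ and $\beta(v)$ is Lipschitz. By (7.1) their sum is at most $2C\omega_\varepsilon$ (after enlarging $C$). Let $\eta\to0$ and put $\tau_\varepsilon=2C\omega_\varepsilon$. $\square$

## 8. Mollifying a semiconvex function

Fix $\varepsilon$ and write $g=h^\varepsilon$, $G=g+|x|^2/2\varepsilon$. We recall the facts about convex functions that we need. $G$ is locally Lipschitz; let $\Lambda_\varepsilon$ be a Lipschitz constant of $g$ on $B_{2R}$. For each $\xi$ the distribution $D^2G(\xi,\xi)$ is non-negative, hence a non-negative Radon measure, and by polarization $D^2G$ and $D^2g=D^2G-\varepsilon^{-1}\mathrm{Id}\,dz$ are matrix-valued Radon measures. The absolutely continuous and the singular parts of the measures $D^2G(\xi,\xi)$ are non-negative. So the absolutely continuous part of $D^2g$ has a density $A(z)\ge-\varepsilon^{-1}\mathrm{Id}$ for a.e. $z$, and the singular part of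 $D^2g$, which is that of $D^2G$, is positive semidefinite. By Alexandrov's theorem (Evans–Gariepy, *Measure Theory and Fine Properties of Functions*, §6.4), at a.e. $z$ the function $g$ has a second order Taylor expansion, with gradient $Dg(z)$ and Hessian $A(z)$. On the line, $g=|x|$ illustrates this: $A=0$ a.e., and the singular part is $2\delta_0\ge0$.

Let $g_\delta=g*\rho_\delta$ with a standard non-negative mollifier supported in $B_\delta$, $\delta<\min(R,1)$. Constants $C_\varepsilon$ may depend on $\varepsilon$, $h$ and the good ball, but not on $\delta$ or $v$.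

**Proposition C.** $L_vg_\delta\ge-\tau_\varepsilon-C_\varepsilon\delta^{1/2}$ on $B_R$ for all $|v|=1$.

Proof. **Step 1. Discard the singular part.** Let $x\in B_R$, $|v|=1$, and let $d\nu(z)=\rho_\delta(x-z)\,dz$, a probability measure on $B(x,\delta)\subset B_{2R}$. Since $D^2g_\delta=(D^2g)*\rho_\delta$ and the singular part is positive semidefinite,
$$L_vg_\delta(x)\ge\int\Big[\sum_aA(z)\big(e_a(x,v),e_a(x,v)\big)+Dg(z)\cdot\beta_x(v)\Big]d\nu(z).\tag{8.1}$$
Proposition B gives information at $z$, with the vectors $e_a(z,v)$; we must exchange $e_a(x,v)$ for $e_a(z,v)$.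

**Step 2. Exchange the frames by a triangle inequality.** Put $A_+(z)=A(z)+\varepsilon^{-1}\mathrm{Id}\ge0$ and $N_z(x)=|A_+(z)^{1/2}\sigma_v(x)|$ (Hilbert–Schmidt norm), so
$$N_z(x)^2=\sum_aA(z)\big(e_a(x,v),e_a(x,v)\big)+\varepsilon^{-1}|\sigma_v(x)|^2 .\tag{8.2}$$
By Proposition B at $z$, and since $N_z(z)^2\ge0$, for a.e. $z$
$$N_z(z)^2\ge q(z):=\max\Big(0,\ \varepsilon^{-1}|\sigma_v(z)|^2-Dg(z)\cdot\beta_z(v)-\tau_\varepsilon\Big),\qquad q\le C_\varepsilon .$$
The triangle inequality and the Lipschitz bound for $\sigma_v$ give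
$$N_z(x)\ge N_z(z)-\big|A_+(z)^{1/2}(\sigma_v(x)-\sigma_v(z))\big|\ge q(z)^{1/2}-c(z),\qquad c(z)=C\delta\,\|A_+(z)\|^{1/2}.$$
As $N_z(x)\ge0$,
$$N_z(x)^2\ge\big((q^{1/2}-c)_+\big)^2\ge q-2c\,q^{1/2}\ge q(z)-C_\varepsilon\,\delta\,\|A_+(z)\|^{1/2}.$$
The middle inequality holds because $(q^{1/2}-c)^2=q-2cq^{1/2}+c^2$ if $q^{1/2}\ge c$, while otherwise $q-2cq^{1/2}\le0$.

**Step 3. Bound the integrand.** By (8.2) the integrand in (8.1) is $N_z(x)^2-\varepsilon^{-1}|\sigma_v(x)|^2+Dg(z)\cdot\beta_x(v)$. Insert Step 2 and the definition of $q$: it is at least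
$$\varepsilon^{-1}\big(|\sigma_v(z)|^2-|\sigma_v(x)|^2\big)+Dg(z)\cdot\big(\beta_x(v)-\beta_z(v)\big)-\tau_\varepsilon-C_\varepsilon\delta\|A_+(z)\|^{1/2}.$$
Since $|Dg|\le\Lambda_\varepsilon$ a.e. on $B_{2R}$ and $\sigma_v,\beta(v)$ are bounded and Lipschitz, this is at least $-\tau_\varepsilon-C_\varepsilon\delta-C_\varepsilon\delta\|A_+(z)\|^{1/2}$.

**Step 4. Bound the mean of $\|A_+\|^{1/2}$.** By Cauchy–Schwarz, $\|A_+\|\le\operatorname{tr}A_+$, and non-negativity of the trace of the singular part,
$$\int\|A_+\|^{1/2}d\nu\le\Big(\int\operatorname{tr}A_+\,d\nu\Big)^{1/2}\le\Big(\Delta g_\delta(x)+\frac m\varepsilon\Big)^{1/2}\le C_\varepsilon\delta^{-1/2},$$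
because $\Delta g_\delta(x)=\int D\rho_\delta(x-z)\cdot Dg(z)\,dz\le C\Lambda_\varepsilon/\delta$ and $\delta<1$. So the last error in Step 3 integrates to at most $C_\varepsilon\delta^{1/2}$, and $\delta\le\delta^{1/2}$. $\square$

The exponent in Step 2 matters: an error $\delta\|A_+\|$ would by the same computation integrate only to $O(1)$, while the square root gains $\delta^{1/2}$.

## 9. Local approximation: Theorems 1 and 2

**Proof of Theorem 1.** Let $x_0\in X$ and let $U=B_R$ be a good ball at $x_0$, with closure of $B_{3R}$ in the chart, inside the prescribed neighborhood. Let $h\in P'(X)$, or only $h\in P'$ on a neighborhood of $\overline B_{3R}$. By Proposition A, $h$ is viscosity psh there, so Sections 7 and 8 apply.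

For large $N$ let $\varepsilon=1/N$ and choose $\delta_N<\min(R,1)$ with $C_\varepsilon\delta_N^{1/2}\le1/N$ and $\Lambda_\varepsilon\delta_N\le1/N$. Put
$$h_N=h^\varepsilon*\rho_{\delta_N}+c_0^{-1}\Big(\tau_\varepsilon+\frac2N\Big)|x|^2\in C^\infty(U).$$
By Proposition C and (4.4), for $|v|=1$ on $U$,
$$L_vh_N\ge-\tau_\varepsilon-\frac1N+\tau_\varepsilon+\frac2N=\frac1N>0,$$
so $h_N$ is strictly psh. On $U$ we have $|h^\varepsilon*\rho_{\delta_N}-h^\varepsilon|\le\Lambda_\varepsilon\delta_N\le1/N$, hence by (7.1)
$$\sup_U|h_N-h|\le\omega_\varepsilon+\frac1N+c_0^{-1}\Big(\tau_\varepsilon+\frac2N\Big)R^2\to0 .$$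
For monotonicity pass to a subsequence with $\sup_U|h_N-h|\le2^{-N}$. Then
$$h_{N+1}+3\cdot2^{-N-1}\le h+4\cdot2^{-N-1}=h+2\cdot2^{-N}\le h_N+3\cdot2^{-N},$$
so the functions $h_N+3\cdot2^{-N}$ decrease in $N$; they are $C^\infty$, strictly psh, and converge to $h$ uniformly on $U$. Since $h_N\in P'(U)\cap C^2(U)$, we get $P'(X)\subset P''(X)$, hence $P'(X)=P''(X)$. $\square$

**Proof of Theorem 2.** (i)$\Rightarrow$(ii) is Proposition A in a chart around the point. (ii)$\Rightarrow$(iii): after its first application of Proposition A, the proof of Theorem 1 used only (ii). (iii)$\Rightarrow$(i): if $f_N\to h$ uniformly on $U$ with $f_N$ strictly psh, then $\partial\partial_Jf_N(Y,YJ)\to\partial\partial_Jh(Y,YJ)$ in the sense of distributions, so non-negativity passes to the limit; and non-negativity is local. $\square$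

## 10. Regularized maxima, gluing, and global approximation

**Definition 7 (regularized maximum).** Let $\kappa\ge0$ on $\mathbb R$ be even, smooth, supported in $[-1,1]$, with $\int\kappa=1$. For $\eta=(\eta_1,\dots,\eta_k)$, $\eta_j>0$, put
$$M_\eta(t)=\int\max_j(t_j+\eta_js_j)\prod_j\kappa(s_j)\,ds .$$

Example. For $k=1$, $M_\eta(t)=t$. For $k=2$, $M_\eta(t)=\max(t_1,t_2)$ whenever $|t_1-t_2|\ge\eta_1+\eta_2$, by the third property below.

We use the following properties.

- $M_\eta$ is smooth (substituting $r_j=t_j+\eta_js_j$ shows a convolution of $\max$ with a smooth kernel), convex, and nondecreasing in each $t_j$. Since $M_\eta(t+c(1,\dots,1))=M_\eta(t)+c$, we have $\sum_j\partial_jM_\eta=1$.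
- $\max_jt_j\le M_\eta(t)\le\max_j(t_j+\eta_j)$. The lower bound is Jensen's inequality with $\int s\kappa(s)\,ds=0$.
- If $t_j+\eta_j\le t_i-\eta_i$ for some $i\ne j$, then $t_j$ can be omitted without changing the value, since $t_j+\eta_js_j\le t_i+\eta_is_i$ for all $s\in[-1,1]^k$.

If $u_1,\dots,u_k$ are $C^\infty$ strictly psh, so is $M_\eta(u)$: for $v\ne0$,
$$L_v(M_\eta(u))=\sum_j\partial_jM_\eta\,L_vu_j+\sum_{i,j}\partial_{ij}M_\eta\sum_a(e_au_i)(e_au_j)>0,$$
the first sum being positive because the $\partial_jM_\eta\ge0$ add up to $1$, the second non-negative by convexity.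

**Proof of Theorem 3.** The idea is to approximate $h$ on good balls by smooth strictly psh $u_\alpha$ that lie above $h$ in the middle of the ball and below $h$ near its edge, and to take a regularized maximum; each $u_\alpha$ then drops out before its domain ends.

**Step 1. The cover.** Take a compact exhaustion $K_j\subset\operatorname{int}K_{j+1}$ and cover each $K_j\setminus\operatorname{int}K_{j-1}$ by finitely many half-balls $V_\alpha=\{|x|<R_\alpha/2\}$ of good balls $U_\alpha=\{|x|<R_\alpha\}$ so small that $\overline U_\alpha\subset\operatorname{int}K_{j+1}\setminus K_{j-2}$; here $x$ is the chart coordinate of $\alpha$. The $V_\alpha$ cover $X$, and $\{\overline U_\alpha\}$ is a locally finite family of compact sets.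

**Step 2. The functions $u_\alpha$.** Since $h$ is strictly psh, $\overline B_{3R_\alpha}$ is covered by finitely many open sets $W_i$ on which $h-\psi_i$ is psh and $L_v\psi_i\ge m_i>0$ for $|v|=1$. As $L_v|x|^2$ is bounded there for $|v|=1$, for small $c_\alpha>0$ each $\psi_i-2c_\alpha|x|^2$ is psh on $W_i$. So $h-2c_\alpha|x|^2=(h-\psi_i)+(\psi_i-2c_\alpha|x|^2)$ is psh on each $W_i$, hence on a neighborhood of $\overline B_{3R_\alpha}$. Choose $0<\varepsilon_\alpha\le c_\alpha$ with $\varepsilon_\alpha R_\alpha^2\le\inf_{U_\alpha}\lambda$. By Section 9 there is a $C^\infty$ psh $f_\alpha'$ on $U_\alpha$ with $|f_\alpha'-(h-2c_\alpha|x|^2)|\le\varepsilon_\alpha R_\alpha^2/16$. Put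
$$u_\alpha=f_\alpha'+2c_\alpha|x|^2+\varepsilon_\alpha\Big(\frac{R_\alpha^2}2-|x|^2\Big),\qquad\eta_\alpha=\tfrac3{16}\varepsilon_\alpha R_\alpha^2 .$$
Then $u_\alpha$ is $C^\infty$ and strictly psh, because $2c_\alpha-\varepsilon_\alpha>0$ and (4.4) holds. On $U_\alpha$,
$$u_\alpha\ge h+\eta_\alpha\ \text{ on }V_\alpha,\qquad u_\alpha\le h-\eta_\alpha\ \text{ where }|x|\ge0.9R_\alpha,\qquad u_\alpha+\eta_\alpha\le h+\varepsilon_\alpha R_\alpha^2\le h+\lambda,\tag{10.1}$$
because $\frac12-\frac14-\frac1{16}=\frac3{16}$, $\ \frac12-0.81+\frac1{16}=-0.2475\le-\frac3{16}$, and $\frac12+\frac1{16}+\frac3{16}\le1$.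

**Step 3. Gluing.** Define $\tilde h(x)=M_\eta(u_\alpha(x):x\in U_\alpha)$, a regularized maximum of finitely many numbers. Every $x$ lies in some $V_\beta$, so $\tilde h\ge u_\beta\ge h$ there, and $\tilde h\le\max_\alpha(u_\alpha+\eta_\alpha)\le h+\lambda$. For smoothness fix $x_0$ and let $S_0=\{\alpha:x_0\in U_\alpha\}$, $S_1=\{\alpha:x_0\in\partial U_\alpha\}$, both finite. By local finiteness of $\{\overline U_\alpha\}$ a small neighborhood $W$ of $x_0$ meets only $U_\alpha$ with $\alpha\in S_0\cup S_1$, lies in $U_\alpha$ for $\alpha\in S_0$, and satisfies $W\cap U_\alpha\subset\{|x|\ge0.9R_\alpha\}$ for $\alpha\in S_1$. Let $x\in W$ and pick $\beta$ with $x\in V_\beta$. Then $\beta\in S_0$, since for $\beta\in S_1$ the point $x\in W\cap U_\beta$ would have $|x|\ge0.9R_\beta$. If $\alpha\in S_1$ and $x\in U_\alpha$, then (10.1) gives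
$$u_\alpha(x)+\eta_\alpha\le h(x)\le u_\beta(x)-\eta_\beta,$$
so $u_\alpha$ can be omitted; this applies to all such $\alpha$ at once, as $\beta\in S_0$ is kept. Hence $\tilde h=M_\eta(u_\alpha:\alpha\in S_0)$ on $W$. There all $u_\alpha$ with $\alpha\in S_0$ are $C^\infty$ and strictly psh, so $\tilde h$ is too. $\square$

**Proof of Theorem 4.** (b)$\Rightarrow$(a): apply (b) to $h=0$. (a)$\Rightarrow$(b): by Theorem 3 there is a $C^\infty$ strictly psh $\psi_0$ on $X$. To have a positive one, put $\psi=e^{\psi_0}$; it is strictly psh because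
$$L_ve^{\psi_0}=e^{\psi_0}\Big(L_v\psi_0+\sum_a(e_a\psi_0)^2\Big).$$
Let $h\in P'(X)$. The function $h+2^{-N}\psi$ is continuous and strictly psh: subtracting $2^{-N}\psi$ leaves $h\in P'$. Theorem 3 applied to it with $\lambda=2^{-N}\psi$ gives $C^\infty$ strictly psh $\tilde h_N$ with
$$h+2^{-N}\psi\le\tilde h_N\le h+2^{1-N}\psi .$$
Thus $\tilde h_{N+1}\le h+2^{-N}\psi\le\tilde h_N$, and $\tilde h_N\to h$ uniformly on compacts. $\square$

Condition (a) can fail. Let $X$ be compact, for instance the quotient in Section 1, and suppose $h$ is continuous and strictly psh. At a maximum point $x_0$ of $h$ take $\psi$ as in Definition 6. Then $(h-\psi)-(-\psi)=h$ has a local maximum at $x_0$ and $h-\psi$ is psh near $x_0$, so Theorem 2 with $\varphi=-\psi$ gives $-\partial\partial_J\psi(Y,YJ)\ge0$ at $x_0$ for all $Y$, contradicting strictness of $\psi$. On such $X$ the local statement of Theorem 1 holds and the global statement (b) does not.
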